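# The Flexible Atom Conjecture: finite representations from random affine maps

## Two theorems on integral relation algebras with a flexible atom

**Theorem 1.** Every finite integral relation algebra with a flexible atom, i.e. a diversity atom that does not participate in any forbidden diversity cycle, is representable over a finite set. Hence the Flexible Atom Conjecture is true.

**Theorem 2.** Let $\mathfrak A$ be a finite integral relation algebra with a flexible atom, and let $d$ be its number of diversity atoms. Then $\mathfrak A$ has a representation over every set (finite or infinite) of cardinality at least $2^{2^{20d}}$.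

The first sentence of Theorem 1 is, word for word, the conjecture, which we take from Jeremy F. Alm and Michael Levet, "Directed Ramsey and Anti-Ramsey Schemes and the Flexible Atom Conjecture", arXiv:1901.06781 (2019). In Theorem 2 the threshold depends only on the number of atoms, not on the algebra.

In plain words: we are given a finite set of colours, an involution on it (reversing the direction of an arrow), and a list of triangles that are forbidden. We must colour all ordered pairs of distinct points of some finite set so that no forbidden triangle appears, and so that every triangle that is not forbidden appears wherever it could: above every arrow of the right colour there is a third point completing it. One colour, $a$, occurs in no forbidden triangle. The theorem says that this one permissive colour is always enough. The next two sections make this translation precise.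

## Relation algebras, atoms and cycles

**Definition (relation algebra).** A relation algebra is a structure $\mathfrak A=(A,+,\cdot,{}^-,0,1,;,\breve{\ },1')$ whose first six items form a Boolean algebra, such that $;$ is associative and, writing $-x$ for the complement,
$$(x+y);z=x;z+y;z,\qquad x;1'=x,\qquad \breve{\breve x}=x,\qquad (x+y)\breve{\ }=\breve x+\breve y,$$
$$(x;y)\breve{\ }=\breve y;\breve x,\qquad \breve x;-(x;y)\le -y .$$

It is integral if $1'$ is an atom. In a finite integral relation algebra the atoms other than $1'$ are the diversity atoms; write $B$ for their set.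

We use three facts.

1. Converse is an order automorphism (it is additive and an involution), so it permutes the atoms.
2. $\breve{1'}=1'$, and $1'$ is a two-sided identity. Indeed $\breve{1'}=\breve{1'};1'$. The converse of the left side is $1'$, and the converse of the right side is $\breve{1'};\breve{\breve{1'}}=\breve{1'};1'=\breve{1'}$. So $1'=\breve{1'}$, and then $1';x=(\breve x;1')\breve{\ }=x$.
3. The cycle law: for atoms $x,y,z$,
$$z\le x;y\iff x\le z;\breve y\iff y\le \breve x;z\iff \breve z\le \breve y;\breve x. \tag{1}$$

Proof of (1). The first and last statements are equivalent because converse preserves order and reverses products. Next, suppose $z\not\le x;y$. As $z$ is an atom, $z\le -(x;y)$, so $\breve x;z\le\breve x;-(x;y)\le -y$ and $y\not\le\breve x;z$. Hence $y\le\breve x;z$ implies $z\le x;y$. Applying this with $\breve x$ in place of $x$, and $y,z$ exchanged, gives the reverse implication. So the first and third are equivalent. Finally $z\le x;y$ iff $\breve z\le\breve y;\breve x$ iff (first-third equivalence) $\breve x\le y;\breve z$ iff (converse) $x\le z;\breve y$.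

None of these three facts used associativity of $;$, and nothing below will use it either.

**Definition (cycles, flexible atoms).** For atoms $x,y,z$ the cycle $xyz$ is forbidden if $z\not\le x;y$. By (1) this is invariant under the Peircean transforms of the triple. A diversity cycle is one all of whose atoms are diversity atoms. A diversity atom $a$ is flexible if it does not participate in any forbidden diversity cycle. Equivalently, $a\le b;c$ for all $b,c\in B$: use (1) to move $a$ to the last place.

For $b,e,f\in B$ we write
$$(b,e,f)\in\mathcal C\quad\text{iff}\quad e\le b;f .$$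
The picture to keep is a triangle $p,p',m$ with an arrow $b$ from $p$ to $p'$, an arrow $e$ from $p$ to $m$, and an arrow $f$ from $p'$ to $m$: going $p\to m$ directly is $e$, going via $p'$ is $b;f$.

From now on $a$ is a flexible atom. Then
$$\text{if } a\in\{b,e,f\}\text{ or }\breve a\in\{b,e,f\},\text{ then }(b,e,f)\in\mathcal C. \tag{2}$$
Check: by (1), $e\le b;f$ is equivalent to each of $b\le e;\breve f$ and $f\le\breve b;e$, and to the converses $\breve e\le\breve f;\breve b$, $\breve b\le f;\breve e$, $\breve f\le\breve e;b$. If one of $b,e,f$ is $a$, the version with that atom on the left of $\le$ holds by flexibility; if one of them is $\breve a$, the converse version with $a$ on the left holds.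

Put $B^\circ=B\setminus\{a\}$ and $k=|B^\circ|$, so $d=k+1$. If $a\neq\breve a$, then $\breve a\in B^\circ$; this will cause no trouble.

**Example 1.** Take atoms $1',a,b$, all equal to their own converses, where the only forbidden diversity cycle is $bbb$: thus $a;a=1'+a+b$, $a;b=b;a=a+b$ and $b;b=1'+a$. Here $a$ is flexible and $b$ is not. (It is a relation algebra, because below we find it inside a full relation set algebra.)

## Representations as colourings of ordered pairs

**Definition (representation).** A representation of $\mathfrak A$ over a set $U$ is an embedding of $\mathfrak A$ into the full relation set algebra on $U$: all binary relations on $U$, with the Boolean operations, relational composition $|$, relational inverse, and the identity relation $\mathrm{id}_U$. $\mathfrak A$ is representable over a finite set if it has such a representation with $U$ finite.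

Let $U\ne\emptyset$ be a set, and let each ordered pair of distinct points have a colour $\kappa(P,P')\in B$ with $\kappa(P',P)=\kappa(P,P')\breve{\ }$. Consider these conditions.

* (R1) For distinct $P,P',P''$: $\kappa(P,P')\le\kappa(P,P'');\kappa(P'',P')$.
* (R2) If $P\ne P'$, $x,y\in B$ and $\kappa(P,P')\le x;y$, there is $P''$ with $\kappa(P,P'')=x$ and $\kappa(P'',P')=y$.
* (R3) For all $P$ and $x\in B$ there is $P''$ with $\kappa(P,P'')=x$.

We call the instances of (R2) and (R3) demands, and the point $P''$ a witness.

**Proposition 1.** A colouring with (R1), (R2), (R3) yields a representation of $\mathfrak A$ over $U$.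

*Proof.* Put $R_{1'}=\mathrm{id}_U$ and $R_x=\{(P,P'):\kappa(P,P')=x\}$ for $x\in B$. These relations partition $U\times U$, are nonempty by (R3), and $R_{\breve x}=R_x^{-1}$. So $h(X)=\bigcup\{R_x: x\text{ an atom},\ x\le X\}$ is a Boolean embedding that preserves converse and identity. Composition distributes over sums on both sides of the embedding (and $X;0=0;X=0$, as for relations), so it suffices to compare products of atoms. If one factor is $1'$, there is nothing to do. For $x,y\in B$ we claim
$$R_x|R_y=\bigcup\{R_z: z\text{ an atom},\ z\le x;y\}.$$
Off the diagonal: if $(P,P')\in R_x|R_y$ with $P\neq P'$, a middle point $P''$ differs from both, and (R1) gives $\kappa(P,P')\le x;y$. The other inclusion is (R2). On the diagonal: by (1), $1'\le x;y$ iff $y\le\breve x;1'=\breve x$ iff $y=\breve x$. And $(P,P)\in R_x|R_y$ iff there is $P''$ with $\kappa(P,P'')=x$ and $\kappa(P'',P)=y$. This forces $y=\breve x$, and for $y=\breve x$ such a $P''$ exists by (R3). $\square$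

Now the simplest cases.

*One diversity atom.* If $k=0$, then $B=\{a\}$, $a=\breve a$ and $a\le a;a$. Colour all pairs of any set with at least $3$ points by $a$: (R1), (R2), (R3) are clear. Since $3\le 2^{2^{20}}$, both theorems hold for $k=0$. From now on $k\ge 1$.

*Example 1.* Let $U$ be the ten 2-element subsets of $\{1,\dots,5\}$. Colour a pair $b$ if the two subsets are disjoint and $a$ if they meet in one element. Three pairwise disjoint 2-subsets do not fit into five elements, so $bbb$ does not occur and (R1) holds. For (R2), by symmetry take the $a$-pair $P=\{1,2\}$, $P'=\{1,3\}$: witnesses for $(x,y)=(b,b),(b,a),(a,b),(a,a)$ are $\{4,5\},\{3,4\},\{2,4\},\{1,4\}$. For the $b$-pair $P=\{1,2\}$, $P'=\{3,4\}$ the demands are $(a,a),(b,a),(a,b)$, with witnesses $\{1,3\},\{3,5\},\{1,5\}$. (R3) is clear. So this algebra is represented on 10 points.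

*No forbidden diversity cycles at all.* Fix an order on $n\ge 2$ points and choose $\kappa(P,P')\in B$ for $P<P'$ uniformly and independently. (R1) holds automatically. For given $P\ne P'$ and $x,y\in B$, each other point is a witness with probability $d^{-2}$, independently (converse permutes $B$, so colours read backwards are uniform too). So some demand in (R2) fails with probability at most $n^2d^2(1-d^{-2})^{n-2}$, which tends to $0$ as $n$ grows. (R3) follows from (R2), since here every $x;y$ contains every diversity atom.

## Why independent random colours fail, and why free extension does not stop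

The last computation suggests trying random colours in general, perhaps with non-uniform weights. Here is the point where this breaks. In Example 1, colour the pairs of an $n$-set independently, $a$ with probability $p_a$ and $b$ with probability $p_b$. Fix $P\neq P'$ and let $W$ be the event that some $P''$ has $\kappa(P,P'')=\kappa(P'',P')=b$. Since $a\le b;b$, (R2) needs $W$ if $\kappa(P,P')=a$. Since $b\not\le b;b$, (R1) needs $W$ to fail if $\kappa(P,P')=b$. But $W$ depends only on other pairs, so it is independent of $\kappa(P,P')$, and the pair $\{P,P'\}$ fails with probability at least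
$$p_a(1-\Pr W)+p_b\Pr W\ \ge\ \min(p_a,p_b).$$
A first-moment argument needs the expected number of failing pairs to be below $1$, hence $\min(p_a,p_b)<2/(n(n-1))$. Then the expected number of pairs of that rarer colour is below $1$, whereas (R3) asks for at least $n/2$ of them. So the colour of a pair has to be correlated with the two-step paths around it.

The flexible atom does give such control if infinitely many points are allowed. Given a finite coloured set with (R1) and an unmet demand $\kappa(P,P')\le x;y$, add a point $Q$ with $\kappa(P,Q)=x$, $\kappa(Q,P')=y$, and $\kappa(R,Q)=a$ for all other $R$. The triangle $P,P',Q$ is allowed by assumption, and every other new triangle contains a pair coloured $a$, so (R1) survives by (2). Demands of (R3) are handled the same way. Going through all demands in turn gives a representation over a countable set. But each new point serves one demand by design and creates new ones: every pair $(R,Q)$ coloured $a$ demands a witness for every $(x,y)\in B^2$. Nothing makes the process end.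

We shall keep the use of (2) as a filler, and replace independent colours by colours read off from random affine maps, whose correlations are built so that forbidden triangles cannot occur.

## Three parts, with the flexible atom as filler inside each part

This section reduces the problem to colouring only the pairs between three disjoint parts.

**Definition (tripartite system).** A tripartite system is a finite set $\Theta=\Theta_1\sqcup\Theta_2\sqcup\Theta_3$ with nonempty parts and colours $c(r,r')\in B$ for $r,r'$ in different parts, with $c(r',r)=c(r,r')\breve{\ }$, such that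

* (T1) if $r,r',r''$ lie in three different parts, then $c(r,r')\le c(r,r'');c(r'',r')$;
* (T2) if $r,r'$ lie in different parts, $x,y\in B$ and $c(r,r')\le x;y$, there is $r''$ in the third part with $c(r,r'')=x$, $c(r'',r')=y$;
* (T3) if $r\ne r'$ lie in the same part and $x,y\in B$, there is $r''$ in another part with $c(r,r'')=x$, $c(r'',r')=y$;
* (T4) for every $r$, every part $\Theta_j\not\ni r$ and every $x\in B$, there is $r''\in\Theta_j$ with $c(r,r'')=x$.

**Lemma 1.** If a tripartite system $\Theta$ exists, then $\mathfrak A$ has a representation over the finite set $\Theta$.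

*Proof.* Fix a linear order on $\Theta$. Let $\kappa=c$ on pairs in different parts. For distinct $r,r'$ in one part let $\kappa(r,r')=a$ if $r<r'$ and $\kappa(r,r')=\breve a$ if $r'<r$. For (R1): if two of the three points lie in one part, their colour is in $\{a,\breve a\}$ and (2) applies; otherwise use (T1). For (R2): if $P,P'$ lie in different parts, use (T2); if they lie in the same part, use (T3). (R3) follows from (T4). Now apply Proposition 1. $\square$

Two parts would not do for this scheme. With only two parts, a third point always shares a part with one of $r,r'$, so one of its two pairs is coloured $a$ or $\breve a$. Hence a cross pair coloured $b$ with $b\le x;y$ and $x,y\notin\{a,\breve a\}$ would have no witness.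

## A finite group with one step set for each colour

Call the three parts $A$, $A'$ and $\Gamma$. A point $m\in\Gamma$ must colour its pairs with all points of $A$ and of $A'$. Our plan: $m$ first assigns to each point a value in a finite group $Z_0$, and the colour is a label of the value, with one labelling $\psi$ for $A$ and another, $\psi'$, for $A'$. If $\alpha\in A$ and $\alpha'\in A'$ are joined by colour $b\in B^\circ$, the two values will differ by an element of a fixed set $S_b\subseteq Z_0$. We want $S_b$ small enough that no forbidden triangle $(b,e,f)$ can occur, and large enough that every allowed one can be reached.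

**Construction of $Z_0$, $\psi$, $\psi'$, $S_b$.** For $g\in B^\circ$ let $L_g,L'_g$ be 3-element sets, all pairwise disjoint; $L=\bigcup_g L_g$, $L'=\bigcup_g L'_g$. Let $Z_0$ be the $\mathbb F_2$-vector space with basis $L\sqcup L'$, and
$$q:=|Z_0|=2^{6k}=64^k .$$
Define $\psi,\psi':Z_0\to B$ by
$$\psi(\tau)=\begin{cases} g,&\tau\in L_g\\ a,&\tau\notin L\end{cases}\qquad \psi'(\tau)=\begin{cases} g,&\tau\in L'_g\\ a,&\tau\notin L'.\end{cases}$$
Both are onto $B$ (for instance $0$ has label $a$ under both). For $b\in B^\circ$ put
$$X_b=\{u+u':u\in L_g,\ u'\in L'_f,\ g,f\in B^\circ,\ (b,g,f)\notin\mathcal C\},\qquad S_b=Z_0\setminus X_b .$$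
So $X_b$ consists exactly of the differences that would create a forbidden triangle. Weight always means the number of basis vectors in the support. An element of $X_b$ has weight 2 and determines its $u$ and $u'$, hence $g$ and $f$.

*Sizes.* $|X_b|\le (3k)^2=9k^2\le\frac{9}{64}q$, because $k^2\le 64^{k-1}$. So
$$|S_b|\ge\tfrac{55}{64}\,q>\tfrac q2,\qquad\text{hence}\qquad S_b+S_{b'}=Z_0\quad\text{for all } b,b'\in B^\circ, \tag{3}$$
since for any $w\in Z_0$ the sets $S_b$ and $w+S_{b'}$, each of size more than $q/2$, intersect.

**Lemma 2.** Let $b\in B^\circ$.

(i) If $\tau\in Z_0$, $f\in B$ and $(b,\psi(\tau),f)\in\mathcal C$, there is $s\in S_b$ with $\psi'(\tau+s)=f$.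

(ii) If $\tau\in Z_0$, $e\in B$ and $(b,e,\psi'(\tau))\in\mathcal C$, there is $s\in S_b$ with $\psi(\tau+s)=e$.

*Proof.* (i) Let first $f=a$. We need $s\in S_b$ with $\tau+s\notin L'$; it exists since $|S_b|\ge\frac{55}{64}64^k>3k=|L'|$.

Let $f\neq a$. We look for $s$ of the form $\tau+u'$ with $u'\in L'_f$, since then $\tau+s=u'$ has $\psi'$-label $f$. Suppose none of these is in $S_b$, so $\tau+u'\in X_b$ for all three $u'\in L'_f$. Write $\tau=\tau_L+\tau_{L'}$ with $\tau_L$ in the span of $L$ and $\tau_{L'}$ in the span of $L'$. By the form of elements of $X_b$, $\tau_L$ has weight 1, and $\tau_{L'}+u'$ has weight 1 for all three $u'$. For each $u'$ this means that $\tau_{L'}=0$, or $\tau_{L'}$ has weight 2 with $u'$ in its support. A support of size 2 cannot contain three elements, so $\tau_{L'}=0$. Thus $\tau=u\in L_g$ for some $g\in B^\circ$, and $u+u'\in X_b$ says $(b,g,f)\notin\mathcal C$. But $g=\psi(\tau)$: contradiction.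

(ii) If $e=a$, some $s\in S_b$ has $\tau+s\notin L$, as $|S_b|>3k=|L|$. If $e\ne a$, suppose $\tau+u\in X_b$ for all three $u\in L_e$. Then $\tau_{L'}$ has weight 1 and $\tau_L+u$ has weight 1 for three different $u$, so $\tau_L=0$ as before. Thus $\tau=u'\in L'_f$ with $f=\psi'(\tau)$, and $u+u'\in X_b$ says $(b,e,f)\notin\mathcal C$: contradiction. So $s=\tau+u\in S_b$ for some $u\in L_e$, and $\psi(\tau+s)=\psi(u)=e$. $\square$

**Example 2 (why three copies of each label).** In Example 1, $k=1$, $L=\{u_1,u_2,u_3\}$, $L'=\{u_1',u_2',u_3'\}$, $q=64$, $X_b=\{u_i+u'_j\}$ has 9 elements and $|S_b|=55$. Take $\tau=u_1+u_1'+u_2'$, so $\psi(\tau)=a$, and $f=b$; the triangle $(b,a,b)$ is allowed, so a step must exist. Now $\tau+u_1'=u_1+u_2'$ and $\tau+u_2'=u_1+u_1'$ are both in $X_b$. Only $\tau+u_3'$, of weight 4, lies in $S_b$. With two-element sets $L_b,L'_b$ the lemma would fail at this $\tau$.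

## Even and odd vectors, joined to a set of affine maps

We now build the three parts. Let $N\ge 8kq^3$ be an integer.

**The parts $A,A'$.** Let $V$ be the $\mathbb F_2$-space with basis $\{s_{b,j}:b\in B^\circ,\ 1\le j\le N\}$, so $|V|=2^{Nk}$. Let $A$ (resp. $A'$) be the set of vectors of even (resp. odd) weight. For $\alpha\in A$, $\alpha'\in A'$ put
$$c(\alpha,\alpha')=\begin{cases} b,&\alpha+\alpha'=s_{b,j}\text{ for some }j\\ a,&\alpha+\alpha'\text{ is not a basis vector.}\end{cases}$$

**The part $\Gamma$.** Let $\Gamma=\{1,\dots,N^2\}$. Each $m\in\Gamma$ carries an affine map $\gamma_m:V\to Z_0$, $\gamma_m(z)=\chi_m(z)+t_m$, with $\chi_m$ linear, $t_m\in Z_0$, and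
$$\chi_m(s_{b,j})\in S_b\quad\text{for all } b,j. \tag{4}$$
Write $\psi_z=\psi$ for $z\in A$ and $\psi_z=\psi'$ for $z\in A'$, and put
$$c(z,m)=\psi_z(\gamma_m(z))\qquad(z\in V=A\sqcup A',\ m\in\Gamma).$$
Colours in the reverse direction are the converses. Characteristic 2 does not make any colour symmetric: $c(\alpha,\alpha')$ is defined from $A$ to $A'$, and the parts are disjoint.

**(T1) holds for every choice of maps with (4).** This is what $S_b$ was made for. Three points in three parts are $\alpha\in A$, $\alpha'\in A'$, $m\in\Gamma$. By the cycle law (1), the six orderings of the triple give equivalent conditions, so it suffices to show $c(\alpha,m)\le c(\alpha,\alpha');c(\alpha',m)$. Put $b=c(\alpha,\alpha')$, $e=\psi(\gamma_m(\alpha))$, $f=\psi'(\gamma_m(\alpha'))$; we need $(b,e,f)\in\mathcal C$. If $a\in\{b,e,f\}$, use (2). Otherwise $\alpha+\alpha'=s_{b,j}$, $\gamma_m(\alpha)\in L_e$, $\gamma_m(\alpha')\in L'_f$, and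
$$\gamma_m(\alpha)+\gamma_m(\alpha')=\chi_m(s_{b,j})\in S_b$$
is not in $X_b$. By the definition of $X_b$, $(b,e,f)\in\mathcal C$.

It remains to find witnesses. Here randomness can be used. Compare with the failed attempt: for $z,z'\in V$ the values of a random $\gamma_m$ differ by $\chi_m(z+z')$. If $z+z'=s_{b,j}$, this difference is confined to $S_b$; if $z+z'$ is any other nonzero vector, it can be anything, by (3). So the colour of a pair in $V$ does influence how the points $m$ see the pair. And the counts are favourable: there are about $4^{Nk}$ pairs in $V$, each served with probability at least $q^{-3}$ by each of $N^2$ independent maps, and $N^2q^{-3}$ is large compared with $\log 4^{Nk}$.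

**Definition (admissible).** $(z,z',e,f)$ with $z\neq z'$ in $V$ and $e,f\in B$ is admissible if either $z+z'$ is not a basis vector, or $z\in A$, $z'\in A'$, $z+z'=s_{b,j}$ and $(b,e,f)\in\mathcal C$.

## Four properties of random affine maps

This section fixes the maps. Three standard tools are used: the union bound; the fact that a proper subspace is annihilated by a nonzero linear functional; and Chernoff's bound in the form $\Pr[X\le\mu/2]\le e^{-\mu/8}$ for a sum $X$ of independent indicators with mean $\mu$.

**Lemma 3.** For $N\ge 8kq^3$ the maps $\gamma_m$ can be chosen, subject to (4), so that: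

* (E1) $\{\chi_m(s_{b,j}):1\le j\le N\}=S_b$ for all $m\in\Gamma$, $b\in B^\circ$;
* (E2) for all $m\ne m'$ in $\Gamma$ the map $A\to Z_0^2$, $\alpha\mapsto(\gamma_m(\alpha),\gamma_{m'}(\alpha))$, is onto;
* (E3) for every admissible $(z,z',e,f)$ there is $m$ with $\psi_z(\gamma_m(z))=e$ and $\psi_{z'}(\gamma_m(z'))=f$;
* (E4) for every $z\in V$, $x\in B$ there are at least $N$ values of $m$ with $\psi_z(\gamma_m(z))=x$.

*Proof.* Choose all $t_m\in Z_0$ and all $\chi_m(s_{b,j})\in S_b$ uniformly and independently. We show that each property fails with probability less than $1/8$; then all four hold together with probability more than $1/2$. Note $q\ge 64$ and $N\ge 8\cdot 64^3>2\cdot 10^6$.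

**Step 1: (E1), every allowed step is realised at every $m$.** For fixed $m$, $b$ and $s\in S_b$, no $j$ has $\chi_m(s_{b,j})=s$ with probability $(1-1/|S_b|)^N\le(1-1/q)^N\le e^{-N/q}$. There are at most $N^2kq$ triples $(m,b,s)$. With $w=N/q\ge 8kq^2$ we have $kq^3\le 64k^2q^4\le w^2$, so the failure probability is at most
$$N^2kq\,e^{-N/q}=kq^3w^2e^{-w}\le w^4e^{-w}\le \frac{120}{w}<\frac18,$$
using $e^w\ge w^5/120$ and $w\ge 8\cdot 64^2$.

**Step 2: (E2), any two points of $\Gamma$ see independent values on $A$.** Fix $m\ne m'$. Since $A$ is a subspace, the image is a coset of the subspace $\{(\chi_m(v),\chi_{m'}(v)):v\in A\}$. If this is not $Z_0^2$, some nonzero linear functional $(\theta_1,\theta_2)$ on $Z_0^2$ vanishes on it. As $A$ contains all sums of two basis vectors, $\theta_1\chi_m(s_{b,j})+\theta_2\chi_{m'}(s_{b,j})$ is then a constant $\epsilon\in\mathbb F_2$, the same for all $(b,j)$. For fixed $\theta,\epsilon$ and $(b,j)$: the pair $(\chi_m(s_{b,j}),\chi_{m'}(s_{b,j}))$ is uniform in $S_b\times S_b$, and exactly $q^2/2$ elements of $Z_0^2$ satisfy the equation, so its probability is at most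
$$\frac{q^2/2}{|S_b|^2}\le\frac12\Big(\frac{64}{55}\Big)^2<\frac34 .$$
These events are independent over the $Nk$ basis vectors. There are at most $N^4/2$ pairs $\{m,m'\}$ and at most $2q^2$ choices of $(\theta,\epsilon)$, and $q\le N$. So the failure probability is at most
$$\frac{N^4}{2}\cdot 2q^2\Big(\frac34\Big)^{Nk}\le N^6\Big(\frac34\Big)^N\le N^6e^{-N/4}\le\frac{4^8\cdot 8!}{N^2}<\frac18,$$
using $\ln\frac43>\frac14$ and $e^{N/4}\ge (N/4)^8/8!$; the numerator $4^8\cdot 8!$ is less than $3\cdot10^9$, while $N^2>4\cdot 10^{12}$.

**Step 3: (E3), every admissible demand on a pair in $V$ is met by some $m$.** Fix an admissible $(z,z',e,f)$, put $v=z+z'\ne0$, and consider one $m$. Because of $t_m$, the value $\gamma_m(z)$ is uniform on $Z_0$ and independent of $\chi_m$; and $\gamma_m(z')=\gamma_m(z)+\chi_m(v)$.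

If $v=s_{b,j}$, then $z\in A$, $z'\in A'$ and $(b,e,f)\in\mathcal C$. Choose $\tau$ with $\psi(\tau)=e$. Lemma 2(i) gives $s\in S_b$ with $\psi'(\tau+s)=f$. With probability $\frac1q\cdot\frac1{|S_b|}\ge q^{-2}$ we have $\gamma_m(z)=\tau$ and $\chi_m(v)=s$, and then $m$ is as required.

If $v$ is not a basis vector, it has weight at least $2$. Choose $\tau,\tau'$ with $\psi_z(\tau)=e$, $\psi_{z'}(\tau')=f$, and let $s_{b,j}\ne s_{b',j'}$ be in the support of $v$. Given the values of $\chi_m$ on all other basis vectors, the event $\chi_m(v)=\tau+\tau'$ becomes $\chi_m(s_{b,j})+\chi_m(s_{b',j'})=w$ for a certain $w\in Z_0$. By (3), $w=s+s'$ for some $s\in S_b$, $s'\in S_{b'}$, so this has probability at least $\frac{1}{|S_b||S_{b'}|}\ge q^{-2}$. Hence $\gamma_m(z)=\tau$ and $\gamma_m(z')=\tau'$ with probability at least $q^{-3}$.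

The $N^2$ maps are independent and there are at most $4^{Nk}(k+1)^2$ admissible quadruples. With $(k+1)^2\le 4^k\le 4^{Nk}$ and $N^2/q^3\ge 8kN$, (E3) fails with probability at most
$$4^{Nk}(k+1)^2(1-q^{-3})^{N^2}\le 16^{Nk}e^{-N^2/q^3}\le(16e^{-8})^{Nk}<\frac18 .$$

**Step 4: (E4), every point of $V$ has many $\Gamma$-neighbours of each colour.** For fixed $z,x$ the events $\psi_z(\gamma_m(z))=x$ are independent over $m$, with equal probability $p=|\psi_z^{-1}(x)|/q\ge 1/q$. The number of such $m$ has mean $\mu=pN^2\ge N^2/q$, so by Chernoff's bound it is less than $N^2/(2q)$ with probability at most $e^{-N^2/(8q)}$. And $N^2/(2q)\ge N$. Since $k+1\le 2^{Nk}$ and $N^2/(8q)\ge kq^2N$, (E4) fails with probability at most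
$$2^{Nk}(k+1)e^{-N^2/(8q)}\le 4^{Nk}e^{-kq^2N}=(4e^{-q^2})^{Nk}<\frac18. \qquad\square$$

Fix such maps $\gamma_m$.

## The witness conditions (T2)–(T4), and the proof of Theorem 1

**Lemma 4.** $\Theta=A\sqcup A'\sqcup\Gamma$ with the colours $c$ is a tripartite system. Moreover:

(T4$_N$) for every $r\in\Theta$, every part not containing $r$ and every $x\in B$, there are at least $N$ elements $r''$ of that part with $c(r,r'')=x$. Also every part has at least $N^2$ elements.

*Proof.* (T1) was proved above.

**Step 1: the fibres of $\gamma_m$ are large.** By (E1), and because $A$ contains $0$ and all sums of two basis vectors, $\chi_m(A)\supseteq S_b+S_b=Z_0$. So $\gamma_m$ maps $A$ onto $Z_0$, and also $A'$, which is a coset of $A$. All fibres, in $A$ and in $A'$, have size $2^{Nk-1}/q$. With $t=Nk$ we have $6k+1\le 7k\le t/2$, so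
$$\frac{2^{Nk-1}}{q}=2^{t-1-6k}\ge 2^{t/2}>2t\ge Nk+N. \tag{5}$$

**Step 2: (T2).** If the statement holds for the ordered pair $(r,r')$, it holds for $(r',r)$: $c(r',r)\le x;y$ means $c(r,r')\le\breve y;\breve x$ by (1), and a point $r''$ with $c(r,r'')=\breve y$, $c(r'',r')=\breve x$ has $c(r',r'')=x$, $c(r'',r)=y$. So one orientation of each kind of pair suffices.

*Pair $(\alpha,m)$, third part $A'$.* Let $e=\psi(\gamma_m(\alpha))\le x;y$. We need $\alpha'\in A'$ with $c(\alpha,\alpha')=x$ and $\psi'(\gamma_m(\alpha'))=y$.
If $x=b\in B^\circ$, then $(b,e,y)\in\mathcal C$, so Lemma 2(i) with $\tau=\gamma_m(\alpha)$ gives $s\in S_b$ with $\psi'(\gamma_m(\alpha)+s)=y$. By (E1), $s=\chi_m(s_{b,j})$ for some $j$. Take $\alpha'=\alpha+s_{b,j}$.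
If $x=a$, pick $\tau'$ with $\psi'(\tau')=y$. By (5) the fibre of $\gamma_m|_{A'}$ over $\tau'$ has more than $Nk$ elements, and only $Nk$ elements $\alpha'$ have $\alpha+\alpha'$ a basis vector. So the fibre contains $\alpha'$ with $c(\alpha,\alpha')=a$.

*Pair $(\alpha',m)$, third part $A$.* Let $f=\psi'(\gamma_m(\alpha'))\le x;y$. We need $\alpha\in A$ with $c(\alpha',\alpha)=x$, i.e. $c(\alpha,\alpha')=\breve x$, and $\psi(\gamma_m(\alpha))=y$.
If $\breve x=b\in B^\circ$, then $f\le\breve b;y$ gives $y\le b;f$ by (1), i.e. $(b,y,f)\in\mathcal C$. Lemma 2(ii) with $\tau=\gamma_m(\alpha')$ gives $s\in S_b$ with $\psi(\gamma_m(\alpha')+s)=y$. Write $s=\chi_m(s_{b,j})$ by (E1) and take $\alpha=\alpha'+s_{b,j}$.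
If $\breve x=a$, pick $\tau$ with $\psi(\tau)=y$; the fibre of $\gamma_m|_A$ over $\tau$ has more than $Nk$ elements, so it contains $\alpha$ with $\alpha+\alpha'$ not a basis vector.

*Pair $(\alpha,\alpha')$, third part $\Gamma$.* Let $z=c(\alpha,\alpha')\le x;y$. By (1), $x\le z;\breve y$, i.e. $(z,x,\breve y)\in\mathcal C$. So $(\alpha,\alpha',x,\breve y)$ is admissible: either $z=a$ and $\alpha+\alpha'$ is not a basis vector, or $\alpha+\alpha'=s_{z,j}$ with $(z,x,\breve y)\in\mathcal C$. By (E3) there is $m$ with $c(\alpha,m)=x$ and $c(\alpha',m)=\breve y$, i.e. $c(m,\alpha')=y$.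

**Step 3: (T3).** If $z\ne z'$ are both in $A$ or both in $A'$, then $z+z'$ has even weight, so it is not a basis vector, and $(z,z',x,\breve y)$ is admissible for all $x,y$. (E3) gives $m$ with $c(z,m)=x$ and $c(z',m)=\breve y$, i.e. $c(m,z')=y$. If $m\ne m'$ are in $\Gamma$, choose $\tau,\tau'$ with $\psi(\tau)=\breve x$ and $\psi(\tau')=y$. By (E2) there is $\alpha\in A$ with $\gamma_m(\alpha)=\tau$, $\gamma_{m'}(\alpha)=\tau'$. So $c(m,\alpha)=x$ and $c(\alpha,m')=y$.

**Step 4: (T4$_N$), which contains (T4).** Between $A$ and $A'$, each vertex has exactly $N$ partners with $c(\alpha,\alpha')=b$ for each $b\in B^\circ$, and $2^{Nk-1}-Nk\ge N$ partners with $c(\alpha,\alpha')=a$, by (5). For a vertex of $A'$, the colour read from $A'$ to $A$ is the converse, and converse permutes $B$. From $z\in V$ to $\Gamma$, use (E4). From $m$ to $A$ or $A'$: $c(m,z)=x$ means $\psi_z(\gamma_m(z))=\breve x$, which holds on at least one fibre, of size more than $N$. Finally $|A|=|A'|=2^{Nk-1}\ge 2^{N-1}\ge N^2=|\Gamma|$. $\square$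

**Proof of Theorem 1.** The case $k=0$ was done by hand. For $k\ge1$, Lemma 4 provides a tripartite system, and Lemma 1 a representation over the finite set $\Theta$, of size $2^{Nk}+N^2$. $\blacksquare$

## The square $\Theta\times\Theta$ and demands with many witnesses

For Theorem 2 we want to pass to subsets of a represented set. A subset inherits (R1), but it may lose witnesses. If every demand has many witnesses, a random subset keeps one for each.

A first idea for multiplying witnesses is to replace each point of $\Theta$ by several copies, with the filler between copies. This fails: two copies of the same $r$ get colour $a$ or $\breve a$, so they demand, for instance, a witness for every $(x,y)$. If the witness lies in another part, over some $r''$, the two colours are $c(r,r'')$ and $c(r'',r)$, which forces $y=\breve x$; if it lies in the same part, both colours are in $\{a,\breve a\}$. So for $x\in B\setminus\{a,\breve a\}$ and $y\ne\breve x$ there is no witness. Taking the copies to be indexed by $\Theta$ itself, and letting the second coordinate carry colours too, repairs this.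

**Lemma 5.** Let $N\ge 8kq^3$, let $\Theta$ be the system of Lemma 4 and $U_N=\Theta\times\Theta$. There is a colouring $\kappa$ of $U_N$ with (R1), (R2), (R3) in which every demand of (R2) and (R3) has at least $N^2$ witnesses.

*Proof.* Let $\pi(r)$ be the index of the part of $r$. For distinct $P=(r,s)$, $P'=(r',s')$ put

* row type: if $\pi(s)=\pi(s')$ and $\pi(r)\ne\pi(r')$, then $\kappa(P,P')=c(r,r')$;
* column type: if $\pi(r)=\pi(r')$ and $\pi(s)\ne\pi(s')$, then $\kappa(P,P')=c(s,s')$;
* otherwise $\kappa(P,P')=a$ if $P<P'$ and $\breve a$ if $P'<P$, for a fixed linear order on $U_N$.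

Then $\kappa(P',P)=\kappa(P,P')\breve{\ }$.

**Step 1: (R1).** Let $P,P',P''$ be distinct. If one of the three colours is in $\{a,\breve a\}$, use (2). Otherwise all three pairs have row or column type. Suppose one has row type and another column type. They share a point $Q$; call the pairs $\{R,Q\}$ (row) and $\{Q,Q'\}$ (column). The first coordinates of $R$ and $Q$ lie in different parts and those of $Q,Q'$ in the same part; the second coordinates of $R,Q$ lie in the same part and those of $Q,Q'$ in different parts. So $R$ and $Q'$ differ in part in both coordinates, and their colour is in $\{a,\breve a\}$: contradiction. So all three pairs have, say, row type. Then the first coordinates lie in three different parts, and (T1) applies. Column type is the same with second coordinates.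

**Step 2: (R2), with the count.** Let $\kappa(P,P')\le x;y$ with $P=(r,s)$, $P'=(r',s')$.

*Row type.* Take $r''$ from (T2) for $r,r'$, and $P''=(r'',s'')$ with any $s''\in\Theta_{\pi(s)}=\Theta_{\pi(s')}$. Both new pairs have row type, with colours $x$ and $y$. There are at least $N^2$ choices of $s''$. Column type is symmetric.

*$\pi(r)\ne\pi(r')$ and $\pi(s)\ne\pi(s')$.* Pick $r''\in\Theta_{\pi(r')}$ with $c(r,r'')=x$, and $s''\in\Theta_{\pi(s)}$ with $c(s'',s')=y$, i.e. $c(s',s'')=\breve y$. By (T4$_N$) there are at least $N\cdot N$ choices of $(r'',s'')$. Put $P''=(r'',s'')$. Then $(P,P'')$ has row type and colour $c(r,r'')=x$, and $(P'',P')$ has column type and colour $c(s'',s')=y$.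

*$\pi(r)=\pi(r')$ and $\pi(s)=\pi(s')$.* If $r\ne r'$, take $r''$ from (T3) for $r,r'$ and $P''=(r'',s'')$ with any of the at least $N^2$ elements $s''\in\Theta_{\pi(s)}$; both pairs have row type, with colours $x$ and $y$. If $r=r'$, then $s\neq s'$, and we argue symmetrically: $s''$ from (T3) for $s,s'$ and any $r''\in\Theta_{\pi(r)}$.

**Step 3: (R3), with the count.** For $P=(r,s)$ and $x\in B$, (T4$_N$) gives at least $N$ elements $r''$ in some other part with $c(r,r'')=x$, and $s''\in\Theta_{\pi(s)}$ is arbitrary, with at least $N^2$ choices. The pair has row type and colour $x$. $\square$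

## Every sufficiently large cardinality: proof of Theorem 2

Let $k\ge1$ (the case $k=0$ is done), $N_0=8kq^3=8k\,2^{18k}$, and for $N\ge N_0$
$$u_N=|U_N|=(2^{Nk}+N^2)^2 .$$

**Step 1: random subsets keep all demands satisfied.** Let $4^{-k}u_N\le n\le u_N$ and let $U'$ be a uniformly random $n$-subset of $U_N$. A fixed set of $w\ge N^2$ points is disjoint from $U'$ with probability
$$\prod_{i=0}^{w-1}\frac{u_N-n-i}{u_N-i}\le\Big(1-\frac n{u_N}\Big)^{N^2}\le e^{-4^{-k}N^2}$$
(and with probability $0$ if $w>u_N-n$). There are at most $u_N(u_N-1)(k+1)^2$ demands of (R2) and $u_N(k+1)$ of (R3), together at most $u_N^2(k+1)^2$. Since $N^2\le 2^{Nk}$, $u_N^2\le(2\cdot2^{Nk})^4=2^{4Nk+4}$. Also $(k+1)^2\le2^{2k}$ and $4^{-k}N\ge 8k\,2^{18k}4^{-k}=8k\,2^{16k}$. So some demand of $U_N$ loses all its witnesses with probability at most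
$$u_N^2(k+1)^2e^{-4^{-k}N^2}\le 2^{4Nk+4}\,2^{2k}\,e^{-8k2^{16k}N}<1,$$
because $4Nk+4+2k\le 10Nk<8k2^{16k}N$. Hence some $n$-subset $U'$ contains a witness for every demand. The restricted colouring satisfies (R2) and (R3), and inherits (R1). By Proposition 1, $\mathfrak A$ is representable over an $n$-element set for every integer $n\in[4^{-k}u_N,u_N]$ and $N\ge N_0$.

**Step 2: these intervals leave no gap.** For $N\ge3$, $(N+1)^2\le 2N^2\le 2^kN^2$, so $2^{(N+1)k}+(N+1)^2\le 2^k(2^{Nk}+N^2)$ and $u_{N+1}\le 4^ku_N$. So $4^{-k}u_{N+1}\le u_N$: consecutive intervals overlap, and as $u_N\to\infty$ they cover all integers $n\ge u_{N_0}$.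

**Step 3: the threshold.** Using $N_0^2\le 2^{N_0k}$ and $k^2\le 2^{2k}$,
$$u_{N_0}\le 2^{2N_0k+2}=2^{16k^2\,2^{18k}+2}\le 2^{2^{20k+4}+2}\le 2^{2^{20(k+1)}}=2^{2^{20d}} .$$
This proves Theorem 2 for finite sets.

**Step 4: infinite sets.** Take the first-order language with one binary relation symbol per atom. The following is a finite set of sentences: every pair lies in exactly one of the relations; the relation of $1'$ is equality; the relation of $\breve x$ is the inverse of that of $x$; and (R1), (R2), (R3), each of which splits into finitely many sentences, one for each choice of atoms. By Steps 1 and 2 it has arbitrarily large finite models. So by compactness it has an infinite model, and by the Löwenheim–Skolem theorem it has models of every infinite cardinality. By Proposition 1 each of them gives a representation. $\blacksquare$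

**Remark (associativity).** The proof used only that $1'$ is an atom and an identity, that converse permutes the atoms and fixes $1'$, the cycle law (1), and the other non-associative axioms in passing from atoms to sums of atoms; all of this was derived without associativity of $;$. So let $\mathfrak A$ be a finite algebra that satisfies the relation algebra axioms except possibly associativity, in which $1'$ is an atom and some diversity atom is flexible. The construction embeds it in a full relation set algebra over every sufficiently large set. Composition of relations is associative, so $\mathfrak A$ is automatically a relation algebra.
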